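
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A finitely generated locally moving group\\ whose standard action is not locally rigid}


\begin{abstract}
A group $G$ of orientation-preserving homeomorphisms of an open interval is locally moving if, for every open subinterval $I$, the elements of $G$ supported in $I$ act on $I$ without fixed points. For a certain class of finitely generated locally moving groups, it is known that the actions on the line that are semi-conjugate to the defining (standard) action form an open set. We show that finite generation alone does not suffice: we construct a $4$-generated locally moving group of piecewise linear homeomorphisms of $\mathbb R$ such that every neighborhood of its standard action contains $2^{\aleph_0}$ faithful actions without global fixed points, pairwise non-semi-conjugate and none semi-conjugate to the standard one. The nearby actions come from lexicographic orders on half-lines decorated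 by a cocycle. We also give a general criterion for the failure of local rigidity.
\end{abstract}

\section{The question and the answer}

\subsection*{Definitions}
Let $X=(a,b)$ be an open interval, $-\infty\le a<b\le+\infty$, and let $\operatorname{Homeo}_0(X)$ be the group of orientation-preserving homeomorphisms of $X$. For a group $G\subseteq\operatorname{Homeo}_0(X)$ and an open interval $I\subseteq X$, let $G_I$ be the subgroup of elements of $G$ whose support is contained in $I$. The group $G$ is \emph{locally moving} if, for every open interval $I\subseteq X$, the subgroup $G_I$ acts on $I$ without fixed points. (All that we use about elements of $G_I$ is that they are the identity outside $I$; whenever we construct an element of $G_I$, the closure of the set of points that it moves lies in $I$.)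

The \emph{standard action} of $G$ is its defining action on $X$. We identify $X$ with $\mathbb R$ by an orientation-preserving homeomorphism and regard the standard action as a homomorphism $G\to\operatorname{Homeo}_0(\mathbb R)$. Let $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ be the set of actions $\varphi:G\to\operatorname{Homeo}_0(\mathbb R)$ without global fixed points; such actions are called \emph{irreducible}. A locally moving group has an irreducible standard action, because $G_X=G$. In the compact-open topology, $\varphi_n\to\varphi$ if and only if, for every $g\in G$, $\varphi_n(g)\to\varphi(g)$ uniformly on compact sets; a basis of neighborhoods of $\varphi$ is given by the sets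
\[
\{\psi:\ |\psi(g)(x)-\varphi(g)(x)|<\varepsilon\ \text{ for all } g\in Q,\ |x|\le L\},\qquad Q\subseteq G\text{ finite},\ L,\varepsilon>0.
\]

Two actions $\varphi,\psi$ are \emph{semi-conjugate} if there is a monotone map $h:\mathbb R\to\mathbb R$, not necessarily continuous, with $h\circ\varphi(g)=\psi(g)\circ h$ for all $g\in G$. An irreducible action is \emph{locally rigid} if it has a neighborhood in $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ consisting of actions semi-conjugate to it.

\subsection*{The question}
If homeomorphisms $h_n$ of $\mathbb R$ converge to the identity uniformly on compact sets together with their inverses, then the conjugates $h_n\varphi(\cdot)h_n^{-1}$ converge to $\varphi$. Conjugate actions are therefore unavoidable near $\varphi$, and local rigidity says that, up to collapsing or opening intervals, nothing else is there. Two known results frame the question. On the one hand, there is a class of finitely generated locally moving groups, defined by additional finite generation conditions on the subgroups $G_I$ for proper subintervals $I\subset X$, for which a \emph{local rigidity theorem} holds: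 the set of actions in $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ that are semi-conjugate to the standard action is open; in particular the standard action is locally rigid. On the other hand, if $G$ is countable, locally moving and consists of compactly supported elements, then its standard action is not locally rigid. The second result never applies to a finitely generated group: finitely many compactly supported homeomorphisms fix every point outside some compact set, and then so does the group they generate, whereas a locally moving group has no global fixed point. Brum, Matte Bon, Rivas and Triestino~\cite{BMRT} ask whether the local rigidity theorem holds for \emph{every} finitely generated locally moving group. Finite generation removes the known obstruction, so one might guess that the theorem always holds. It does not.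

\begin{theorem}\label{thm:A}
There is a $4$-generated locally moving group $G\subseteq\operatorname{Homeo}_0(\mathbb R)$ whose standard action is not locally rigid. Hence the set of actions in $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ semi-conjugate to the standard action is not open. More strongly, every neighborhood of the standard action in $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ contains $2^{\aleph_0}$ pairwise non-semi-conjugate faithful actions, none of which is semi-conjugate to the standard action.
\end{theorem}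

The group is explicit (Section~\ref{sec:group}): it is generated by the translation $x\mapsto x+1$, a copy of Thompson's group $F$ acting on $[0,2]$, and one further piecewise linear homeomorphism $s$ whose slopes on $[k,k+1]$ involve only the $k$-th odd prime. The mechanism needs only a cocycle of the following kind.

\begin{definition}\label{def:step}
Let $\Lambda$ be a group with a left-invariant total order, and let $1$ be its identity. A $\Lambda$-valued \emph{step cocycle} for $G\subseteq\operatorname{Homeo}_0(X)$ is a map $c:G\times X\to\Lambda$ such that
\begin{equation}\label{eq:cocycle}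
c(gh,x)=c(g,hx)\,c(h,x)\qquad(g,h\in G,\ x\in X)
\end{equation}
and such that each function $c(g,\cdot)$ is right-continuous (for the discrete topology on $\Lambda$), locally constant off a closed discrete subset of $X$, and equal to $1$ near $a$.
\end{definition}

\begin{theorem}\label{thm:B}
Let $G=\langle S\rangle\subseteq\operatorname{Homeo}_0(X)$ be locally moving, with $S$ finite and symmetric. Suppose that for every $x\in X$ there are a left-ordered group $\Lambda_x$ and a $\Lambda_x$-valued step cocycle $c_x$ such that
\begin{enumerate}
\item[(1)] $c_x(\sigma,z)=1$ for all $\sigma\in S$ and all $z<x$;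
\item[(2)] for every $y\in X$ there is $g\in G_{(a,y)}$ with $c_x(g,\cdot)\not\equiv1$.
\end{enumerate}
Then every neighborhood of the standard action contains a faithful irreducible action that is not semi-conjugate to it. In particular the standard action is not locally rigid.
\end{theorem}

The two hypotheses pull in opposite directions. By (1) the generators see no cocycle to the left of $x$. By (2), long words do see it, and arbitrarily far to the left. Section~\ref{sec:idea} shows on one example why this matters. Section~\ref{sec:facts} collects two general facts, Section~\ref{sec:construction} builds an action from a step cocycle, and Sections~\ref{sec:group} and~\ref{sec:criterion} prove Theorems~\ref{thm:A} and~\ref{thm:B}. The proof of Theorem~\ref{thm:A} does not depend on Theorem~\ref{thm:B}.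

Throughout, maps act on the left, $g'_+$ is the right derivative, and $v_p$ is the $p$-adic valuation on the positive rationals.

\section{The idea in one computation}\label{sec:idea}

\subsection*{Decorated half-lines}
An action of a countable group on the line is essentially an action on a countable ordered set, so we try to change the order on an orbit. Encode a point $x\in\mathbb R$ by the half-line to its left, written as the function $\omega_x$ that is $0$ on $(-\infty,x)$ and $-\infty$ on $[x,\infty)$. More generally, consider right-continuous step functions $F$ that are $0$ near $-\infty$, have integer values on some half-line $(-\infty,x)$, and equal $-\infty$ on $[x,\infty)$; the integers are a decoration of the half-line. Order such functions \emph{lexicographically}: at the first point where $F$ and $F'$ differ, the one with the larger value is larger. Then $\omega_x<\omega_{x'}$ if and only if $x<x'$. If $c$ is an additive integer-valued step cocycle, then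
\[
(gF)(y)=c(g,g^{-1}y)+F(g^{-1}y)
\]
defines an action on these functions which preserves the order: $g$ transports the half-line and its decoration, and adds its own decoration. With $c=0$ this is the standard action, $g\omega_x=\omega_{gx}$. The interest is in what happens for $c\neq0$.

\subsection*{A toy group}
Let $t(x)=x+1$, let $f_0$ be the identity outside $[0,1]$ with
\begin{equation}\label{eq:f0}
f_0(v)=2v\ \ (0\le v\le\tfrac14),\qquad f_0(v)=v+\tfrac14\ \ (\tfrac14\le v\le\tfrac12),\qquad f_0(v)=\tfrac v2+\tfrac12\ \ (\tfrac12\le v\le1),
\end{equation}
and let $s_1$ be the identity outside $[1,2]$ with $s_1(1+v)=1+3v$ for $0\le v\le\frac14$ and $s_1(1+v)=1+\frac{v+2}3$ for $\frac14\le v\le1$. In the group generated by $t,f_0,s_1$ take the cocycle $c(g,x)=v_3(g'_+(x))$. It vanishes for $t$ and $f_0$, whose slopes are powers of $2$.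

Let $b=s_1u^{-1}s_1^{-1}$ with $u=tf_0t^{-1}$, an element supported in $[1,2]$. In the coordinate $v=y-1$, the three maps $s_1^{-1}$, $u^{-1}$, $s_1$ act successively as follows:
\[
\begin{array}{c|c|c|c}
v & \text{after } s_1^{-1} & \text{after } u^{-1} & \text{after } s_1\\ \hline
{[0,\frac34]} & \frac v3\in[0,\frac14] & \frac v6\in[0,\frac18] & \frac v2\in[0,\frac38]\\[2pt]
{[\frac34,\frac56]} & 3v-2\in[\frac14,\frac12] & \frac{3v-2}2\in[\frac18,\frac14] & \frac{9v-6}2\in[\frac38,\frac34]\\[2pt]
{[\frac56,\frac{11}{12}]} & 3v-2\in[\frac12,\frac34] & 3v-\frac94\in[\frac14,\frac12] & v-\frac1{12}\in[\frac34,\frac56]\\[2pt]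
{[\frac{11}{12},1]} & 3v-2\in[\frac34,1] & 6v-5\in[\frac12,1] & 2v-1\in[\frac56,1]
\end{array}
\]
So $b$ has slopes $\frac12,\frac92,1,2$, and the function $y\mapsto c(b,b^{-1}y)$ equals $2$ on $[1+\frac38,1+\frac34)$ and $0$ elsewhere.

Now translate far to the left. For $r\ge2$ the element $b_r=t^{-r}bt^r$ is supported in $[1-r,2-r]\subset(-\infty,0]$, so it fixes $0$ and preserves $(-\infty,0)$. Since $t$ carries no cocycle,
\[
(b_r\omega_0)(y)=\begin{cases}2& y\in[\frac{11}8-r,\frac74-r),\\ 0& \text{for all other } y<0,\\ -\infty& y\ge0.\end{cases}
\]
Compare with $\omega_x$ for any $x>0$. The first difference is at $\frac{11}8-r$, where the values are $2$ and $0$. Hence $b_r\omega_0>\omega_x$ \emph{for every} $x>0$; see Figure~\ref{fig:order}. The elements $b_r$ all fix $0$ in the standard action, yet in the new ordered set each of them pushes $\omega_0$ past all the undecorated half-lines. This is the source of non-semi-conjugacy: the lexicographic order is decided far to the left, and the group puts a decoration there without moving the endpoint $0$.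

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=1cm]
\draw[thick] (-5,0)--(0,0);
\draw[fill=white] (0,0) circle (2pt);
\node[left] at (-5.1,0) {$\omega_0$};
\draw[thick] (-5,-0.9)--(3,-0.9);
\draw[fill=white] (3,-0.9) circle (2pt);
\node[left] at (-5.1,-0.9) {$\omega_x$};
\draw[thick] (-5,-2.3)--(-3.8,-2.3);
\draw[thick] (-3.8,-1.8)--(-3.0,-1.8);
\draw[thick] (-3.0,-2.3)--(0,-2.3);
\draw[dotted] (-3.8,-2.3)--(-3.8,-1.8);
\draw[dotted] (-3.0,-2.3)--(-3.0,-1.8);
\draw[fill=white] (0,-2.3) circle (2pt);
\node[above] at (-3.4,-1.8) {$2$};
\node[left] at (-5.1,-2.3) {$b_r\omega_0$};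
\node[below] at (0,-2.4) {$0$};
\node[below] at (3,-2.4) {$x$};
\draw[dotted] (3,-0.98)--(3,-2.4);
\end{tikzpicture}
\caption{Three decorated half-lines, each with value $0$ except where marked and value $-\infty$ from its endpoint (circle) onward. Functions are compared at their first difference from the left, so $\omega_0<\omega_x<b_r\omega_0$, although $b_r\omega_0$ has the same endpoint as $\omega_0$.}
\label{fig:order}
\end{figure}

\subsection*{What remains to be arranged}
The new action should be \emph{close} to the standard one: words of length at most $N$ should act on $\omega_0$ as in the standard action. This holds if $c(g,z)=0$ for $|g|\le N$ and $z<0$. In the toy group it fails already for $N=3$, because $s_1$ shows the prime $3$ on $[1,2)$, which two translations bring to the left of $0$: for $z\in[-1,0)$ we have $c(s_1t^2,z)=c(s_1,z+2)=\pm1$. We need, for each $N$, a cocycle that the generators reveal only beyond a distance of order $N$. A single generator $s$ can provide all of these at once if it uses a new prime on each interval $[k,k+1)$: the $k$-th of these primes is then invisible to all generators on $(-\infty,k)$, while conjugation by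 high powers of $t$ still carries it to the left of $0$.

\section{Two general facts}\label{sec:facts}

\begin{lemma}\label{lem:minimal}
If $G\subseteq\operatorname{Homeo}_0(\mathbb R)$ is locally moving, then every $G$-orbit is dense.
\end{lemma}
\begin{proof}
Suppose that the closure $C$ of an orbit is not $\mathbb R$; it is closed and $G$-invariant. Let $U$ be a component of $\mathbb R\setminus C$ and let $e\in C$ be an endpoint of $U$. Take a bounded open interval $I\ni e$ whose part on the $U$-side of $e$ lies in $U$, and $g\in G_I$ with $g(e)\ne e$. One of $g(e),g^{-1}(e)$ is on the $U$-side of $e$. It lies in $I$, hence in $U$, contradicting the invariance of $C$.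
\end{proof}

To tell actions apart we use subgroups: whether a given subgroup has a fixed point does not change under semi-conjugacy.

\begin{lemma}\label{lem:semiconj}
Let $\varphi,\psi\in\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$, let $h:\mathbb R\to\mathbb R$ be monotone with $h\circ\varphi(g)=\psi(g)\circ h$ for all $g\in G$, and let $K\le G$. Then $\varphi(K)$ has a fixed point if and only if $\psi(K)$ does.
\end{lemma}
\begin{proof}
If $\varphi(K)$ fixes $\xi$, then $\psi(K)$ fixes $h(\xi)$. Conversely, let $\psi(K)$ fix $\eta$. The set $h(\mathbb R)$ is $\psi(G)$-invariant, so a finite supremum or infimum of it would be a global fixed point of $\psi$; as $\psi$ is irreducible, $h(\mathbb R)$ is unbounded in both directions. Hence $J=h^{-1}([\eta,\infty))$ is neither empty nor all of $\mathbb R$, and it is a ray because $h$ is monotone. If $x\in J$ and $k\in K$, then $h(\varphi(k)x)=\psi(k)h(x)\ge\psi(k)\eta=\eta$. So $J$ is $\varphi(K)$-invariant, and its endpoint is fixed by $\varphi(K)$.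
\end{proof}

The criterion is symmetric in $\varphi$ and $\psi$, so it does not matter in which direction $h$ goes.

\section{From a step cocycle to an action}\label{sec:construction}

In this section $G=\langle S\rangle\subseteq\operatorname{Homeo}_0(\mathbb R)$ is locally moving, $S$ is finite and symmetric, $|\cdot|$ is word length with respect to $S$, and $x_0\in\mathbb R$ is a base point. Let $c$ be a step cocycle with values in a left-ordered group $\Lambda$. For a first reading, take $\Lambda=\mathbb Z$. From \eqref{eq:cocycle} we get
\begin{equation}\label{eq:inverse}
c(1,x)=1,\qquad c(g^{-1},gx)=c(g,x)^{-1}.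
\end{equation}

The plan is as follows. If short words carry no decoration to the left of $x_0$, then they act on the undecorated half-line ending at $x_0$ as in the standard action. We realize the orbit of this half-line on $\mathbb R$ so that the resulting action agrees with the standard one on the corresponding finitely many points; monotonicity then makes it close to the standard action on a compact set. Finally, we decide which subgroups have fixed points in the new action.

\subsection{Quiet cocycles}
For $N\ge1$ we call $c$ \emph{$N$-quiet at $x_0$} if $c(g,z)=1$ whenever $|g|\le N$ and $z<x_0$. It is enough to look at the generators, on a long enough half-line.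

\begin{lemma}\label{lem:quiet}
Suppose that $c(\sigma,z)=1$ for all $\sigma\in S$ and $z<x$, and that $g(x_0)\le x$ for all $g$ with $|g|\le N-1$. Then $c$ is $N$-quiet at $x_0$.
\end{lemma}
\begin{proof}
Let $g=\sigma_k\cdots\sigma_1$ with $\sigma_i\in S$, $k\le N$, and let $z<x_0$. Put $z_i=\sigma_i\cdots\sigma_1z$, with $z_0=z$. By \eqref{eq:cocycle}, $c(g,z)=c(\sigma_k,z_{k-1})\cdots c(\sigma_1,z_0)$. For $0\le i\le k-1$ we have $z_i<\sigma_i\cdots\sigma_1x_0\le x$, so all factors are $1$.
\end{proof}

\subsection{The ordered set of decorated half-lines}
Adjoin to $\Lambda$ an element $-\infty$, smaller than all others, with $\lambda\cdot(-\infty)=-\infty$ for all $\lambda\in\Lambda$. Let $T$ be the set of functions $F:\mathbb R\to\Lambda\cup\{-\infty\}$ that are right-continuous (for the discrete topology on the target), locally constant off a closed discrete set, equal to $1$ near $-\infty$, and such that $F^{-1}(-\infty)=[\pi(F),\infty)$ for some $\pi(F)\in\mathbb R$. For $g\in G$ put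
\begin{equation}\label{eq:action}
(gF)(y)=c(g,g^{-1}y)\,F(g^{-1}y).
\end{equation}
The value $-\infty$ records the endpoint $\pi(F)$ of the half-line; it is what ties the new action to the standard one.

If $F\ne F'$ in $T$, the set $\{F\neq F'\}$ has a minimum. Indeed, it is bounded below because $F=F'=1$ near $-\infty$. If $F$ and $F'$ agreed at its infimum $y_0$, then by right-continuity they would agree on some $[y_0,y_0+\varepsilon)$, which is impossible. We call $y_0$ the \emph{first difference} of $F$ and $F'$, and put $F<F'$ if $F(y_0)<F'(y_0)$.

\begin{lemma}\label{lem:order}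
Formula \eqref{eq:action} defines an action of $G$ on $T$ with $\pi(gF)=g\pi(F)$, and $<$ is a $G$-invariant total order on $T$.
\end{lemma}
\begin{proof}
The functions $y\mapsto c(g,g^{-1}y)$ and $F\circ g^{-1}$ are right-continuous, locally constant off a closed discrete set and equal to $1$ near $-\infty$, hence so is their product. It takes the value $-\infty$ exactly on $g[\pi(F),\infty)$. Thus $gF\in T$ and $\pi(gF)=g\pi(F)$. Moreover
\[
(g(hF))(y)=c(g,g^{-1}y)\,c(h,h^{-1}g^{-1}y)\,F(h^{-1}g^{-1}y)=c(gh,(gh)^{-1}y)\,F((gh)^{-1}y)=((gh)F)(y),
\]
and $1F=F$ by \eqref{eq:inverse}.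

Any two distinct elements are comparable in exactly one way. For transitivity, let $F<F'<F''$ have first differences $y$ (of $F,F'$) and $y'$ (of $F',F''$). Then $F$ and $F''$ agree before $\min(y,y')$, and at this point $F<F''$: the values satisfy $F<F'=F''$ if $y<y'$, $F=F'<F''$ if $y'<y$, and $F<F'<F''$ if $y=y'$. Finally, if $y_0$ is the first difference of $F$ and $F'$, then, since $g$ is increasing, that of $gF$ and $gF'$ is $gy_0$. There both values have been multiplied on the left by $c(g,y_0)$, which preserves their order because the order of $\Lambda$ is left-invariant.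
\end{proof}

Let $\omega_x\in T$ be $1$ on $(-\infty,x)$ and $-\infty$ on $[x,\infty)$. Then $\omega_x<\omega_{x'}$ if and only if $x<x'$. If $c$ is $N$-quiet at $x_0$, then
\begin{equation}\label{eq:undecorated}
g\omega_{x_0}=\omega_{gx_0}\qquad\text{for } |g|\le N,
\end{equation}
because $\pi(g\omega_{x_0})=gx_0$, and for $y<gx_0$ we have $g^{-1}y<x_0$ and hence $(g\omega_{x_0})(y)=c(g,g^{-1}y)=1$.

\subsection{The action}
Let $D=Gx_0$ and $\Omega=G\omega_{x_0}\subseteq T$. Since $G$ is finitely generated, both are countable, and $D$ is dense in $\mathbb R$ by Lemma~\ref{lem:minimal}. We want to realize the ordered $G$-set $\Omega$ on the line. Its order type is unknown to us, so we first multiply by $\mathbb Q$ to make it that of the rationals. We use two standard facts. \emph{Cantor's back-and-forth}: an order isomorphism between finite subsets of two nonempty countable, densely ordered sets without endpoints extends to an order isomorphism between the two sets. \emph{Extension}: an order automorphism $\theta$ of a dense set $D\subset\mathbb R$ extends to a unique homeomorphism of $\mathbb R$, namely $\xi\mapsto\sup\{\theta(d):d\in D,\ d\le\xi\}$; by uniqueness,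 extension is compatible with composition.

\begin{proposition}\label{prop:action}
Let $N\ge1$ and let $c$ be $N$-quiet at $x_0$. Give $\Omega\times\mathbb Q$ the lexicographic order. There are an order isomorphism $j:\Omega\times\mathbb Q\to D$ and an action $\varphi:G\to\operatorname{Homeo}_0(\mathbb R)$ such that
\begin{equation}\label{eq:j}
\varphi(g)\,j(\omega,q)=j(g\omega,q)\quad\text{for all } g,\omega,q,\qquad j(\omega_{gx_0},0)=gx_0\quad\text{for } |g|\le N.
\end{equation}
The action $\varphi$ is faithful and irreducible, the set $j(\Omega\times\{0\})$ is unbounded in both directions, and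
\begin{equation}\label{eq:agree}
\varphi(g)(kx_0)=gkx_0\qquad\text{whenever } |g|+|k|\le N.
\end{equation}
\end{proposition}
\begin{proof}
\emph{$\Omega$ has no minimum and no maximum.} The standard action has no fixed point, so some element of the symmetric set $S$ moves $x_0$, and hence some $\tau\in S$ satisfies $\tau x_0>x_0$. As $N\ge1$, \eqref{eq:undecorated} gives $\tau^{\pm1}\omega_{x_0}=\omega_{\tau^{\pm1}x_0}$, so $\tau^{-1}\omega_{x_0}<\omega_{x_0}<\tau\omega_{x_0}$. Applying $g$ shows that $g\omega_{x_0}$ is not extremal either.

\emph{Construction.} The set $\Omega\times\mathbb Q$ is countable and has no endpoints, because $\mathbb Q$ has none. It is densely ordered: between $(\omega,q)$ and $(\omega,q')$ with $q<q'$ lies $(\omega,\frac{q+q'}2)$, and if $\omega<\omega'$, then $(\omega,q+1)$ lies between $(\omega,q)$ and $(\omega',q')$. The group $G$ preserves its order when acting by $g(\omega,q)=(g\omega,q)$, by Lemma~\ref{lem:order}. The set $D$ is countable and dense in $\mathbb R$, hence densely ordered without endpoints. Let $E=\{gx_0:|g|\le N\}$, a finite set because $S$ is finite. By \eqref{eq:undecorated}, $\omega_x\in\Omega$ for $x\in E$,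 and $(\omega_x,0)\mapsto x$ is an order isomorphism between finite subsets of $\Omega\times\mathbb Q$ and $D$. Extend it to an order isomorphism $j$ by back-and-forth, transport the $G$-action to $D$ by $j$, and extend it to $\mathbb R$.

\emph{Properties.} Since $\Omega$ has no extremal elements, $j(\Omega\times\{0\})$ is cofinal in both directions in $j(\Omega\times\mathbb Q)=D$, and $D$ is unbounded in both directions. As $j(\Omega\times\{0\})$ is a single $\varphi(G)$-orbit, a global fixed point would bound it on one side; so $\varphi$ is irreducible. If $\varphi(g)=\mathrm{id}$, then $g$ fixes every $\omega\in\Omega$, hence every point of $\pi(\Omega)=Gx_0=D$. As $D$ is dense, $g=1$. Finally, if $|g|+|k|\le N$, then by \eqref{eq:j} and \eqref{eq:undecorated}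
\[
\varphi(g)(kx_0)=\varphi(g)j(\omega_{kx_0},0)=\varphi(g)j(k\omega_{x_0},0)=j(gk\omega_{x_0},0)=j(\omega_{gkx_0},0)=gkx_0.\qedhere
\]
\end{proof}

\begin{remark}
The map $\pi:\Omega\to D$ is always equivariant. If $c\equiv1$ it is also monotone, and $h(\xi)=\sup\{x\in D: j(\omega_x,q)\le\xi\text{ for some }q\}$ is a monotone map with $h\varphi(g)=gh$; the construction then returns an action semi-conjugate to the standard one. For nontrivial $c$ the map $\pi$ need not be monotone: in Section~\ref{sec:idea}, $t\omega_0=\omega_1<b_r\omega_0$, while the endpoints of these half-lines are $1$ and $0$.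
\end{remark}

\subsection{Convergence}

\begin{lemma}\label{lem:convergence}
For every neighborhood $\mathcal U$ of the standard action there is $N_0\ge1$ such that every irreducible action $\varphi$ satisfying \eqref{eq:agree} for some $N\ge N_0$ lies in $\mathcal U$.
\end{lemma}
\begin{proof}
A basic neighborhood involves finitely many $g$, one $L>0$ and one $\varepsilon>0$. It suffices to treat one $g$ at a time and to take the largest of the resulting bounds. As $Gx_0$ is dense and $g$ is uniformly continuous on compact sets, there are orbit points $x_1<\dots<x_r$, $x_i=k_ix_0$, with $x_1<-L$, $x_r>L$ and $g(x_{i+1})-g(x_i)<\varepsilon$. Let $N_0\ge1$ be an integer with $N_0\ge |g|+\max_i|k_i|$. If \eqref{eq:agree} holds with $N\ge N_0$, then $\varphi(g)(x_i)=g(x_i)$ for all $i$. For $x\in[x_i,x_{i+1}]$ both $\varphi(g)(x)$ and $g(x)$ lie in $[g(x_i),g(x_{i+1})]$, so they differ by less than $\varepsilon$. The intervals $[x_i,x_{i+1}]$ cover $[-L,L]$.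
\end{proof}

\subsection{Fixed points of subgroups}
It remains to see when a subgroup $K$ has a fixed point under $\varphi$. Part (b) of the next lemma is the computation of Section~\ref{sec:idea} in general form: an element that is the identity on $[y,\infty)$ and whose decoration begins at or before $y$ can be used, together with its inverse, to push a given half-line past any other.

\begin{lemma}\label{lem:fixed}
Let $c$ be $N$-quiet at $x_0$ with $N\ge 1$, let $\varphi,j$ be as in Proposition~\ref{prop:action}, and let $K\le G$.
\begin{enumerate}
\item[(a)] If $K$ fixes $x_0$ and $c(g,z)=1$ for all $g\in K$, $z<x_0$, then $\varphi(K)$ has a fixed point.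
\item[(b)] Suppose that for every $y\in\mathbb R$ there is $g\in K$ such that $g$ is the identity on $[y,\infty)$, $c(g,\cdot)\not\equiv1$, and $\min\{z:c(g,z)\ne1\}\le y$. Then $\varphi(K)$ has no fixed point.
\end{enumerate}
\end{lemma}
The minimum in (b) exists because $c(g,\cdot)$ is right-continuous and equal to $1$ near $-\infty$.
\begin{proof}
(a) For $g\in K$ the function $g\omega_{x_0}$ is $1$ on $(-\infty,x_0)$ and $-\infty$ on $[x_0,\infty)$, so $g\omega_{x_0}=\omega_{x_0}$ and $\varphi(g)$ fixes $j(\omega_{x_0},0)$.

(b) We claim:
\begin{equation}\label{eq:push}
\text{for all } \omega,\omega'\in\Omega\ \text{ there is } b\in K \text{ with } b\omega>\omega'.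
\end{equation}
Choose $B$ such that $\omega=\omega'=1$ on $(-\infty,B)$, choose $y<B$, and let $g\in K$ be as in the hypothesis for $y$. For $f\in G$ put $d_f(w)=c(f,f^{-1}w)$; this is the decoration that $f$ adds. Let $z_0=\min\{z:c(g,z)\ne1\}\le y$. The first point at which $d_g\neq 1$ is $g(z_0)$, with value $c(g,z_0)$. By \eqref{eq:inverse}, $d_{g^{-1}}(w)=c(g^{-1},gw)=c(g,w)^{-1}$, so the first point at which $d_{g^{-1}}\ne1$ is $z_0$, with value $c(g,z_0)^{-1}$. Here $z_0\le y$ and $g(z_0)\le g(y)=y$, and one of $c(g,z_0)$, $c(g,z_0)^{-1}$ is $>1$. So for some $b\in\{g,g^{-1}\}$ there is $y_1\le y$ with $d_b=1$ on $(-\infty,y_1)$ and $d_b(y_1)>1$.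

Since $b$ is the identity on $[y,\infty)$ and $y<B$, it fixes $B$ and preserves $(-\infty,B)$. For $w<B$ therefore $(b\omega)(w)=d_b(w)\,\omega(b^{-1}w)=d_b(w)$. Thus $b\omega$ and $\omega'$ are both $1$ on $(-\infty,y_1)$, while at $y_1<B$ the former is $>1$ and the latter is $1$. This proves \eqref{eq:push}.

Suppose that $\varphi(K)$ fixes $\xi$. As $j(\Omega\times\{0\})$ is unbounded in both directions, there are $\omega,\omega'\in\Omega$ with $j(\omega,0)<\xi<j(\omega',0)$. With $b$ from \eqref{eq:push}, $\varphi(b)j(\omega,0)=j(b\omega,0)>j(\omega',0)>\xi$, although $\varphi(b)$ preserves $(-\infty,\xi)$. This is a contradiction.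
\end{proof}

\section{The counterexample}\label{sec:group}

\subsection{The group}
Let $p_k$ ($k\ge1$) be the $k$-th odd prime, so $p_k\ge3$, and put $\alpha_k=\frac1{p_k+1}\le\frac14$.
\begin{itemize}
\item $t(x)=x+1$.
\item $H$ is the group of piecewise linear homeomorphisms of $\mathbb R$ supported in $[0,2]$ with finitely many breakpoints, all dyadic, and with slopes powers of $2$. The rescaling $x\mapsto x/2$ identifies $H$ with Thompson's group $F$, so $H=\langle h_1,h_2\rangle$ for two elements $h_1,h_2$; see~\cite{CFP}.
\item $s$ is the identity on $(-\infty,1]$. For each $k\ge1$ it preserves $[k,k+1]$ and has there slope $p_k$ on $[k,k+\alpha_k)$ and slope $1/p_k$ on $[k+\alpha_k,k+1)$. This is consistent, since $p_k\alpha_k+\frac1{p_k}(1-\alpha_k)=\frac{p_k}{p_k+1}+\frac1{p_k+1}=1$.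
\end{itemize}
Let $S=\{t^{\pm1},s^{\pm1},h_1^{\pm1},h_2^{\pm1}\}$ and $G=\langle S\rangle$. Every element of $S$ moves points by at most $2$. The map $s$ on $[1,2]$ is the map $s_1$ of Section~\ref{sec:idea}.

Every $g\in G$ is piecewise linear with a closed discrete set of breakpoints, because the generators are and this class is closed under composition and inversion. By the chain rule, its slopes lie in the multiplicative group generated by $2,p_1,p_2,\dots$.

\begin{lemma}
The group $G$ is locally moving.
\end{lemma}
\begin{proof}
The map $f_0$ of \eqref{eq:f0} belongs to $H$, and $f_0(v)>v$ for $0<v<1$. Let $I$ be an open interval, let $z\in I$, and choose $k\in\mathbb Z$ with $z\in(k,k+2)$. For every $\ell$ the interiors of the intervals $[i2^{-\ell-1},(i+2)2^{-\ell-1}]$, $i\in\mathbb Z$, cover $\mathbb R$. So for $\ell$ large there is an interval $[\alpha,\alpha+2^{-\ell}]\subset I\cap(k,k+2)$ with $\alpha$ dyadic and with $z$ in its interior. Conjugating $f_0$ by $v\mapsto\alpha+2^{-\ell}v$ gives a piecewise linear map with dyadic breakpoints and slopes powers of $2$, supported in this interval and moving $z$. It lies in $t^kHt^{-k}\subset G$, hence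 in $G_I$.
\end{proof}

\subsection{The cocycles}
For $k\ge1$ put $c_k(g,x)=v_{p_k}(g'_+(x))$, and for a nonempty set $A\subseteq\{2,3,\dots\}$ put
\[
c_A=\sum_{k\in A}c_k .
\]
(We exclude $1$ from $A$ so that $\lfloor\frac12\min A\rfloor\ge1$ below.) For given $(g,x)$ only finitely many terms are nonzero. We write the group $\mathbb Z$, with its usual order, additively. By the chain rule for right derivatives,
\begin{equation}\label{eq:additive}
c_k(gh,x)=c_k(g,hx)+c_k(h,x),\qquad c_k(g^{-1},gx)=-c_k(g,x),
\end{equation}
and likewise for $c_A$. The functions $c_k(g,\cdot)$ and $c_A(g,\cdot)$ are right-continuous and locally constant off a closed discrete set, because $g'_+$ is. Moreover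
\begin{equation}\label{eq:values}
c_k(t,\cdot)=0,\quad c_k(h,\cdot)=0\ (h\in H),\quad
c_k(s,\cdot)=\begin{cases}1&\text{on }[k,k+\alpha_k),\\-1&\text{on }[k+\alpha_k,k+1),\\0&\text{elsewhere.}\end{cases}
\end{equation}

\begin{lemma}\label{lem:cA}
Let $n=\min A\ge2$. Then $c_A$ is a $\mathbb Z$-valued step cocycle, it satisfies $c_A(\sigma,w)=0$ for all $\sigma\in S$ and $w<n$, and it is $\lfloor n/2\rfloor$-quiet at $x_0=0$.
\end{lemma}
\begin{proof}
The statement on generators follows from \eqref{eq:values}: for $w<n$ the slope of $s$ at $w$ involves at most a prime $p_k$ with $k<n$, so $k\notin A$. For $s^{-1}$ use $c_A(s^{-1},w)=-c_A(s,s^{-1}w)$ and the fact that $s$ preserves $(-\infty,n)$. If $g$ is a word of length $\ell$ in $S$ and $z<-2\ell$, then all intermediate points are $<0<n$, because generators move points by at most $2$; hence $c_A(g,z)=0$ by \eqref{eq:additive}. So $c_A(g,\cdot)$ vanishes near $-\infty$ and $c_A$ is a step cocycle. Finally let $N=\lfloor n/2\rfloor$. If $|g|\le N-1$, then $g(0)\le 2(N-1)\le n$, and Lemma~\ref{lem:quiet} with $x=n$ applies.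
\end{proof}

By Proposition~\ref{prop:action} with $x_0=0$, each nonempty $A\subseteq\{2,3,\dots\}$ yields a faithful irreducible action satisfying \eqref{eq:agree} with $N=\lfloor\frac12\min A\rfloor$. We fix one such action for each $A$ and call it $\varphi_A$.

\subsection{Subgroups that detect one prime}
To tell the actions $\varphi_A$ apart we isolate the prime $p_m$. For $m\ge1$ let
\[
E_m=\{g\in G_{(-\infty,0)}:\ c_k(g,\cdot)\equiv0\ \text{ for all }k\ne m\},
\]
which is a subgroup by \eqref{eq:additive}.

\begin{lemma}\label{lem:element}
For every $m\ge1$ and $y\in\mathbb R$ there is $g\in E_m$ that is the identity on $[y,\infty)$ and satisfies $c_m(g,\cdot)\not\equiv0$ and $c_m(g,z)=0$ for all $z\ge y$.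
\end{lemma}
\begin{proof}
Let $u=t^mf_0t^{-m}$ and $a=sus^{-1}$. Since $s$ preserves $[m,m+1]$, both $u$ and $a$ are supported in $[m,m+1]$. Let $x\in[m,m+1)$. The slopes of $u$ are powers of $2$, so \eqref{eq:additive} gives
\[
c_k(a,sx)=c_k(s,ux)+c_k(u,x)+c_k(s^{-1},sx)=c_k(s,ux)-c_k(s,x).
\]
For $k\ne m$ this is $0$ by \eqref{eq:values}, as $x,ux\in[m,m+1)$. Since $s$ maps $[m,m+1)$ onto itself, and $a$ has right derivative $1$ at every point outside $[m,m+1)$, we get $c_k(a,\cdot)\equiv0$ for $k\ne m$, and $c_m(a,\cdot)=0$ off $[m,m+1)$. If $x\in[m+\frac{\alpha_m}2,m+\alpha_m)$, then $x-m<\frac14$, so $ux-m=2(x-m)\in[\alpha_m,2\alpha_m)\subset[\alpha_m,1)$ and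
\[
c_m(a,sx)=-1-1=-2 .
\]
So $c_m(a,\cdot)\not\equiv0$.

For $r\ge m+2$ let $a_r=t^{-r}at^r$, which is supported in $[m-r,m+1-r]\subset(-\infty,0)$. As $c_k(t,\cdot)=0$ for all $k$, \eqref{eq:additive} gives $c_k(a_r,z)=c_k(a,z+r)$. Hence $a_r\in E_m$, and $c_m(a_r,\cdot)$ is not identically $0$ and vanishes off $[m-r,m+1-r)$. If also $m+1-r\le y$, then $g=a_r$ has the required properties.
\end{proof}

\begin{lemma}\label{lem:Em}
Let $A\subseteq\{2,3,\dots\}$ be nonempty and $m\ge1$. The subgroup $E_m$ fixes $0$ in the standard action. If $m\notin A$, then $\varphi_A(E_m)$ has a fixed point. If $m\in A$, then $\varphi_A(E_m)$ has no fixed point.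
\end{lemma}
\begin{proof}
The first statement holds since $E_m\subseteq G_{(-\infty,0)}$. If $m\notin A$, then $c_A(g,\cdot)=\sum_{k\in A}c_k(g,\cdot)=0$ for $g\in E_m$, and Lemma~\ref{lem:fixed}(a) applies. If $m\in A$, then $c_A(g,\cdot)=c_m(g,\cdot)$ for $g\in E_m$. For given $y$, the element of Lemma~\ref{lem:element} satisfies the hypothesis of Lemma~\ref{lem:fixed}(b), since all points where $c_m(g,\cdot)\neq 0$ are $<y$. So $\varphi_A(E_m)$ has no fixed point.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $G$ is generated by $t,s,h_1,h_2$ and is locally moving. Let $\mathcal U$ be a neighborhood of the standard action and let $N_0$ be as in Lemma~\ref{lem:convergence} for $x_0=0$. For every nonempty $A\subseteq\{2N_0,2N_0+1,\dots\}$ we have $\lfloor\frac12\min A\rfloor\ge N_0$, so $\varphi_A\in\mathcal U$. There are $2^{\aleph_0}$ such sets $A$, and every $\varphi_A$ is faithful and irreducible.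

If $m\in A$, then by Lemma~\ref{lem:Em} the subgroup $E_m$ has a fixed point in the standard action but not in $\varphi_A$, so by Lemma~\ref{lem:semiconj} the two are not semi-conjugate. If $A\ne A'$, take $m$ in the symmetric difference: $E_m$ has a fixed point in exactly one of $\varphi_A,\varphi_{A'}$, so these are not semi-conjugate. Hence the standard action is not locally rigid. The set of actions semi-conjugate to it contains it (take $h=\mathrm{id}$) but none of its neighborhoods, so this set is not open.
\end{proof}

For the failure of local rigidity alone, singletons $A=\{n\}$ with $n\to\infty$ would do; general sets $A$ serve to produce $2^{\aleph_0}$ classes.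

\section{The general criterion}\label{sec:criterion}

For the proof of Theorem~\ref{thm:B} one point is still missing. In Section~\ref{sec:group} the cocycle was a function of the derivative, so it vanished wherever $g$ is locally the identity, and an element supported far to the left carried its decoration far to the left. A general step cocycle need not be trivial at points where $g$ is locally the identity, so the condition $\min\{z:c(g,z)\ne1\}\le y$ in Lemma~\ref{lem:fixed}(b) is not automatic for $g\in G_{(a,y)}$. Local movement supplies it: elements supported to the right of $y$ commute with $g$, and they can move a hypothetical first nontrivial point further left.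

\begin{lemma}\label{lem:first}
Let $G\subseteq\operatorname{Homeo}_0(X)$ be locally moving, $c$ a step cocycle, $y\in X$, and $g\in G_{(a,y)}$ with $c(g,\cdot)\not\equiv1$. Then $z_0=\min\{z:c(g,z)\ne1\}$ exists and $z_0\le y$.
\end{lemma}
\begin{proof}
The minimum exists because $c(g,\cdot)$ is right-continuous and equal to $1$ near $a$. Suppose $z_0>y$. Since $G_{(y,b)}$ has no fixed point in $(y,b)$, some element of it moves $z_0$, and it or its inverse, call it $h$, satisfies $h(z_0)<z_0$. The elements $g$ and $h$ commute, because $g$ is the identity on $[y,b)$ and $h$ on $(a,y]$. Also $g(z_0)=z_0$. Expanding $c(gh,z_0)=c(hg,z_0)$ by \eqref{eq:cocycle} gives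
\[
c(g,hz_0)\,c(h,z_0)=c(h,gz_0)\,c(g,z_0)=c(h,z_0)\,c(g,z_0).
\]
So $c(g,hz_0)$ is conjugate to $c(g,z_0)\ne1$, hence $c(g,hz_0)\neq1$. As $hz_0<z_0$, this contradicts the minimality of $z_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Identify $X$ with $\mathbb R$ by an orientation-preserving homeomorphism, which carries step cocycles to step cocycles and preserves the hypotheses; so $a=-\infty$. Fix $x_0\in\mathbb R$. Let $\mathcal U$ be a neighborhood of the standard action and let $N=N_0$ be given by Lemma~\ref{lem:convergence}. Since $S$ is finite, there is $x$ with $g(x_0)\le x$ for all $|g|\le N-1$. Put $c=c_x$. By hypothesis (1) and Lemma~\ref{lem:quiet}, $c$ is $N$-quiet at $x_0$. Proposition~\ref{prop:action} gives a faithful irreducible action $\varphi$ satisfying \eqref{eq:agree}, and $\varphi\in\mathcal U$ by Lemma~\ref{lem:convergence}.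

Let $K=G_{(-\infty,x_0)}$, which fixes $x_0$ in the standard action. Given $y\in\mathbb R$, put $y'=\min(y,x_0)$. By hypothesis (2) there is $g\in G_{(-\infty,y')}\subseteq K$ with $c(g,\cdot)\not\equiv1$. It is the identity on $[y',\infty)\supseteq[y,\infty)$, and by Lemma~\ref{lem:first} the first point where $c(g,\cdot)\ne1$ is at most $y'\le y$. So Lemma~\ref{lem:fixed}(b) applies and $\varphi(K)$ has no fixed point. By Lemma~\ref{lem:semiconj}, $\varphi$ is not semi-conjugate to the standard action.
\end{proof}

\begin{remark}
The group $G$ of Section~\ref{sec:group} satisfies the hypotheses of Theorem~\ref{thm:B}: for given $x$ choose an integer $k\ge\max(x,2)$ and put $c_x=c_{\{k\}}=c_k$. Hypothesis (1) is contained in Lemma~\ref{lem:cA}, and (2) follows from Lemma~\ref{lem:element} with $m=k$, applied to a point smaller than $y$.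
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMRT}
Joaqu\'in Brum, Nicol\'as Matte Bon, Crist\'obal Rivas, Michele Triestino,
\emph{Locally moving groups and laminar actions on the line},
arXiv:2104.14678 (2021).

\bibitem{CFP}
Cannon, Floyd, Parry,
\emph{Introductory notes on Richard Thompson's groups},
1996.

\end{thebibliography}

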